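\title{Every Q$^+$-measure on $\omega$ yields a Q-point}

\begin{abstract}
A Q-point is a non-principal ultrafilter on $\omega$ that contains a selector of every partition of $\omega$ into finite sets. For finitely additive probability measures on $\omega$ that vanish on points, this notion has three natural versions: one asks for selectors of measure one (Q-measures), of measure arbitrarily close to one (almost Q-measures), or of positive measure (Q$^+$-measures). We prove in ZFC that every Q$^+$-measure $\mu$ yields a Q-point consisting of $\mu$-positive sets. Hence it is not consistent that there is a Q$^+$-measure but no Q-measure. We also prove that an almost Q-measure is a countable convex combination of Q-points unless there are at least $2^{\mathfrak d}$ Q-points. Both proofs are recursions of length $\mathfrak d$; at each stage countably many large sets are glued into one set that meets fewer than $\mathfrak d$ given sets in positive measure.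
\end{abstract}

\section{Selectors, measures and Q-points}\label{sec:intro}

Throughout, a \emph{measure} is a finitely additive function $\mu\colon\mathcal P(\omega)\to[0,1]$ with $\mu(\omega)=1$ and $\mu(\{n\})=0$ for all $n\in\omega$. A measure vanishes on finite sets, it is monotone, and $\mu(A\cup B)\le\mu(A)+\mu(B)$. It is not countably additive: the sets $\omega\setminus\{n\}$ have measure one and empty intersection. A set $A$ is \emph{$\mu$-positive} if $\mu(A)>0$ and \emph{$\mu$-null} otherwise. A non-principal ultrafilter $U$ on $\omega$ is regarded as the $\{0,1\}$-valued measure with $U(A)=1$ exactly when $A\in U$.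

A \emph{partition} always means a partition of $\omega$ into finite sets, called its \emph{blocks}. A \emph{selector} of a partition is a set that meets every block in at most one point. A \emph{Q-point} is a non-principal ultrafilter that contains a selector of every partition.

\begin{definition}\label{def:Q}
A measure $\mu$ is
\begin{itemize}
\item a \emph{Q-measure} if every partition has a selector $S$ with $\mu(S)=1$;
\item an \emph{almost Q-measure} if for every partition and every $\varepsilon>0$ there is a selector $S$ of that partition with $\mu(S)>1-\varepsilon$;
\item a \emph{Q$^+$-measure} if every partition has a selector $S$ with $\mu(S)>0$.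
\end{itemize}
\end{definition}

A partition with large blocks prescribes how thin a set has to be, and the three notions measure how much mass a set of prescribed thinness can carry: all of it, nearly all of it, or some of it. Each property implies the next, and for an ultrafilter all three say that it is a Q-point. Two examples show what happens for other measures; both return later.

\begin{example}[a measure with none of the properties]\label{ex:density}
Let $\langle P_k\rangle_{k\in\omega}$ be a partition with $|P_k|\to\infty$ and let $E$ be a non-principal ultrafilter. For a bounded real sequence $(x_k)$, the limit $\lim_{k\to E}x_k$ is the unique real $x$ with $\{k:|x_k-x|<\varepsilon\}\in E$ for all $\varepsilon>0$; it is additive in $(x_k)$ and agrees with the ordinary limit when that exists. So $\mu(A)=\lim_{k\to E}|A\cap P_k|/|P_k|$ is a measure. A set meeting every $P_k$ in at most two points is $\mu$-null. In particular $\mu$ is not a Q$^+$-measure.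
\end{example}

\begin{example}[three copies of a Q-point]\label{ex:three}
Let $U$ be a Q-point. For $j<3$ let $\pi_j(n)=3n+j$ and $U_j=\{A:\pi_j^{-1}[A]\in U\}$. Each $U_j$ is a Q-point: the nonempty preimages under $\pi_j$ of the blocks of a partition form a partition, and $\pi_j$ maps a selector of the latter to a selector of the former. Let $\mu=\frac13(U_0+U_1+U_2)$. Every partition has a selector in $U_0$, so $\mu$ is a Q$^+$-measure. If $X$ belongs to $U_i$ for all $i$ in a set $J\subseteq\{0,1,2\}$, then $\bigcap_{i\in J}\pi_i^{-1}[X]\in U$ is nonempty, so $X$ meets some triple $\{3n,3n+1,3n+2\}$ in at least $|J|$ points. Hence a set meeting every triple in at most $r$ points has measure at most $r/3$, and $\mu$ is not an almost Q-measure.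
\end{example}

Thus, given a Q-point, a Q$^+$-measure need not be a Q-measure. The question is whether the weak property is also easier to realize. It is known that the existence of a Q$^+$-measure implies the existence of an almost Q-measure. The following problem is posed in \cite{BMMS}.

\begin{quote}
\emph{Is it consistent, relative to ZFC, that there is a Q$^+$-measure (and so also an almost Q-measure) while there are no Q-measures?}
\end{quote}

A Q-measure $\mu$ gives a Q-point at once: the sets of measure one form a filter that contains all cofinite sets and a selector of every partition, and any ultrafilter extending it is a Q-point. So the problem asks for a model with a Q$^+$-measure and no Q-point. The argument just given breaks down for the weaker notions, because neither the positive sets nor the sets of measure $>1-\varepsilon$ are closed under intersections. The Stone space picture, which we do not use in the proofs, suggests that such a model might exist. A measure $\mu$ corresponds to a Radon probability measure on the space of ultrafilters, in which the clopen set $\{U:A\in U\}$ has measure $\mu(A)$. If $\mu$ is an almost Q-measure, then for each partition the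 ultrafilters containing one of its selectors form an open set of full measure, and the Q-points are the non-principal ultrafilters in all these open sets. There are continuum many partitions, and continuum many open sets of full measure may have empty intersection, as the sets $[0,1]\setminus\{x\}$ show for Lebesgue measure. Nevertheless, the answer is negative.

\begin{theorem}[ZFC]\label{thm:main}
If $\mu$ is a Q$^+$-measure, then there is a Q-point $U$ with $\mu(A)>0$ for all $A\in U$.
\end{theorem}

\begin{corollary}[ZFC]\label{cor:equiv}
The existence of a Q-point, of a Q-measure, of an almost Q-measure and of a Q$^+$-measure are all equivalent. In particular, it is not consistent that there is a Q$^+$-measure but no Q-measure.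
\end{corollary}

\begin{proof}
A Q-point is a Q-measure, a Q-measure is an almost Q-measure, and an almost Q-measure is a Q$^+$-measure. Theorem~\ref{thm:main} closes the cycle.
\end{proof}

The proof of Theorem~\ref{thm:main} is self-contained; it does not rely on the known implication quoted before the problem.

The second theorem counts the Q-points that an almost Q-measure produces. For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. A family $\mathcal F\subseteq\omega^\omega$ is \emph{dominating} if every $f\in\omega^\omega$ satisfies $f\le^*g$ for some $g\in\mathcal F$, and $\mathfrak d$ is the least size of a dominating family. A measure $\nu$ is \emph{diffuse} if for every $\varepsilon>0$ the set $\omega$ is a finite union of sets of $\nu$-measure $<\varepsilon$.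

\begin{theorem}[ZFC]\label{thm:count}
Let $\mu$ be an almost Q-measure.
\begin{enumerate}
\item[(a)] Either $\mu=\sum_ia_iU_i$ for countably many Q-points $U_i$, with $a_i>0$ and $\sum_ia_i=1$, or there are at least $2^{\mathfrak d}$ Q-points.
\item[(b)] If $\mu$ is diffuse, then for every $A_0$ with $\mu(A_0)>0$ there are $2^{\mathfrak d}$ pairwise distinct Q-points containing $A_0$ and consisting of $\mu$-positive sets.
\end{enumerate}
Hence, if there are fewer than $2^{\mathfrak d}$ Q-points, every almost Q-measure is a countable convex combination of Q-points.
\end{theorem}

Here ``countably many'' includes ``finitely many''. Diffuseness cannot be dropped in (b): if $\mu$ is a Q-point, the only ultrafilter consisting of $\mu$-positive sets is $\mu$ itself. Example~\ref{ex:three} shows that a convex combination of Q-points need not be an almost Q-measure.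

\section{The idea: gluing selectors along rings}\label{sec:idea}

Let $\nu$ be an almost Q-measure. To build a Q-point of positive sets, list the partitions and choose a selector $T_\xi$ of the $\xi$-th partition by recursion, keeping all finite intersections of the chosen sets positive. At a finite stage there is one set $A$ to protect, the intersection of the selectors chosen so far, and any selector of measure $>1-\nu(A)$ meets it in positive measure.

The difficulty appears at stage $\omega$. There are positive sets $A_0\supseteq A_1\supseteq\cdots$ and a new partition $P$, and we need one selector $T$ of $P$ with $\nu(T\cap A_n)>0$ for all $n$. If $\eta=\inf_n\nu(A_n)>0$, a selector of measure $>1-\eta$ works. If $\nu(A_n)\to0$, a selector of measure $>1-\varepsilon$ is guaranteed to serve only those $n$ with $\nu(A_n)\ge\varepsilon$. Countably many selectors serve all $n$, but their union is not a selector and, by the failure of countable additivity, nothing is known about their intersection.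

The remedy is to use different selectors in different regions. Suppose that $\nu(A_n)\to0$ and, to see the idea in isolation, that every $A_n$ is a union of blocks of $P$. Choose $n_0<n_1<\cdots$ with $\nu(A_{n_{i+1}})<\nu(A_{n_i})$. The \emph{rings} $E_i=A_{n_i}\setminus A_{n_{i+1}}$ are positive, pairwise disjoint unions of blocks. Choose selectors $S_i$ of $P$ with $\nu(S_i)>1-\nu(E_i)$, so that $\nu(E_i\cap S_i)>0$, and put
\[
T=\bigcup_{i}(E_i\cap S_i).
\]
A block that meets $T$ lies in exactly one ring $E_i$, and there $T$ coincides with $S_i$; so $T$ is a selector. Given $n$, take $i$ with $n_i\ge n$. Then $E_i\subseteq A_n$ and $\nu(T\cap A_n)\ge\nu(E_i\cap S_i)>0$.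

Four things separate this computation from a proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item The recursion has to be short. Only $\mathfrak d$ partitions need attention (Section~\ref{sec:sparse}), so at each stage fewer than $\mathfrak d$ sets are to be protected.
\item The given measure is only a Q$^+$-measure. A restriction of it to a suitable positive set has nearly all its mass on sets with at most two points per block (Section~\ref{sec:reductions}), and this is enough.
\item The sets to be protected are not unions of blocks. The rings will be cut from an auxiliary decreasing sequence of unions of blocks with measures tending to zero. It exists when the measure is diffuse; when it is not, a Q-point is available directly (Section~\ref{sec:reductions}).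
\item With uncountably many sets to protect, one sequence of rings has to be wide enough for each set at least once. This is possible for fewer than $\mathfrak d$ sets (Section~\ref{sec:gluing}).
\end{enumerate}
The cardinal $\mathfrak d$ enters in (1) as the length of the recursion and in (4) as the limit of the gluing method. The proof works in ZFC because these two bounds coincide.

\section{Sparse sets and $\mathfrak d$ many partitions}\label{sec:sparse}

Partitions are awkward to compare, while functions are ordered by $\le^*$. We therefore translate ``selector of a partition'' into ``set with large gaps''. Let $G$ be the set of nondecreasing $g\colon\omega\to\omega$ with $g(n)\ge n$ for all $n$. For $g\in G$, a set $S\subseteq\omega$ is \emph{$g$-sparse} if $b>g(a)$ whenever $a<b$ are in $S$.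

For $h\in\omega^\omega$ the function $\bar h(n)=\max\{n,h(0),\dots,h(n)\}$ lies in $G$ and $\bar h\ge h$. Applying this to a dominating family of size $\mathfrak d$, we fix for the rest of the paper a dominating family $\{g_\xi:\xi<\mathfrak d\}\subseteq G$. Countably many functions $h_n\in G$ have the $\le^*$-upper bound $k\mapsto\max_{n\le k}h_n(k)$, which lies in $G$; adding $1$ to it gives a function that is $\le^*$-below no $h_n$. Hence $\mathfrak d$ is uncountable.

To a partition $Q$ we assign the function $g_Q\in G$, where $g_Q(m)$ is the largest element of a block of $Q$ that meets $[0,m]$. To $g\in G$ we assign the partition $P_g$ into the intervals $I_k=[p_k,p_{k+1})$, where $p_0=0$ and $p_{k+1}=g(p_k)+1$.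

\begin{lemma}\label{lem:sparse}
\begin{enumerate}
\item[(a)] Every $g_Q$-sparse set is a selector of $Q$.
\item[(b)] Every selector of $P_g$ is a union of two $g$-sparse sets.
\item[(c)] If $g,g'\in G$ and $g\le^*g'$, then every $g'$-sparse set becomes $g$-sparse after removing a finite set.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a<b$ lie in one block of $Q$, that block meets $[0,a]$, so $b\le g_Q(a)$.

(b) Let $X$ be a selector of $P_g$, and split it into $X\cap\bigcup_kI_{2k}$ and $X\cap\bigcup_kI_{2k+1}$. Let $a<b$ lie in the same part, $a\in I_k$, $b\in I_{k'}$. Then $k<k'$ because $X$ is a selector, and $k'\ge k+2$ by parity. So $b\ge p_{k+2}>g(p_{k+1})\ge g(a)$.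

(c) If $g(n)\le g'(n)$ for $n\ge n_0$, and $n_0\le a<b$ lie in a $g'$-sparse set, then $b>g'(a)\ge g(a)$.
\end{proof}

A \emph{2-selector} of a partition is a set meeting every block in at most two points. It is the union of two selectors: take the least point in each block it meets, and the remaining points. Conversely, a union of two selectors is a 2-selector, and so is a subset of a 2-selector. An ultrafilter that contains a finite union contains one of its terms, so for ultrafilters 2-selectors are as useful as selectors. The next lemma is the last step of both recursions in this paper.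

\begin{lemma}\label{lem:closing}
Let $\nu$ be a measure, let $A_0\subseteq\omega$, and for $\xi<\mathfrak d$ let $T_\xi$ be a 2-selector of $P_{g_\xi}$. Suppose that $A_0\cap\bigcap_{\xi\in F}T_\xi$ is $\nu$-positive for every finite $F\subseteq\mathfrak d$. Then there is a Q-point that contains $A_0$ and all $T_\xi$ and consists of $\nu$-positive sets.
\end{lemma}

\begin{proof}
Intersecting with finitely many sets of measure one does not change the measure of a set. So $\{A_0\}\cup\{T_\xi:\xi<\mathfrak d\}\cup\{B:\nu(B)=1\}$ has nonempty finite intersections and extends to an ultrafilter $U$. The complement of a null set is in $U$, so $U$ consists of positive sets and, in particular, is non-principal. Let $Q$ be a partition and pick $\xi$ with $g_Q\le^*g_\xi$. By Lemma~\ref{lem:sparse}(b), $T_\xi$ is a union of four $g_\xi$-sparse sets, and one of them is in $U$. By Lemma~\ref{lem:sparse}(c), removing a finite set makes it $g_Q$-sparse; the result is still in $U$, and it is a selector of $Q$ by Lemma~\ref{lem:sparse}(a).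
\end{proof}

\section{Two reductions: good measures and atoms}\label{sec:reductions}

The gluing in Section~\ref{sec:idea} needs thin sets of measure close to one, and a Q$^+$-measure provides only thin sets of positive measure. The following property lies between the two and is what we can reach.

\begin{definition}
A measure $\nu$ is \emph{good} if for every partition and every $\varepsilon>0$ there is a 2-selector $X$ of that partition with $\nu(X)>1-\varepsilon$.
\end{definition}

Every almost Q-measure is good. The Q$^+$-measure of Example~\ref{ex:three} is not, since 2-selectors of the partition into triples have measure at most $2/3$. So one has to change the measure, and restricting it to a positive set suffices.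

\begin{lemma}\label{lem:good}
If $\mu$ is a Q$^+$-measure, then there is $S\subseteq\omega$ with $\mu(S)>0$ such that the measure $\nu(A)=\mu(A\cap S)/\mu(S)$ is good.
\end{lemma}

The idea is an extremal choice. The mass that $g$-sparse sets can carry decreases as $g$ grows, and it stabilizes at some $h$. Beyond $h$, extra sparseness costs no mass, so there are extremely sparse sets $Y$ of nearly maximal measure. Almost all points of an $h$-sparse set $S$ must then lie near points of $Y$, for otherwise they could be added to $Y$ to exceed the maximum. Near one point of $Y$ there is room for one point of $S$ on each side, and this is where the number two comes from.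

\begin{proof}
For $g\in G$ let $s(g)=\sup\{\mu(X):X\text{ is $g$-sparse}\}$. Since $\mu$ is a Q$^+$-measure, $P_g$ has a positive selector, and by Lemma~\ref{lem:sparse}(b) one of its two $g$-sparse parts is positive; so $s(g)>0$. By Lemma~\ref{lem:sparse}(c), and since finite sets are null, $g\le^*g'$ implies $s(g')\le s(g)$. Choose $h_n\in G$ with $s(h_n)\to\inf_Gs$, and $h\in G$ with $h_n\le^*h$ for all $n$. Then $s(h)\le s(h_n)$ for all $n$, so the number $s=s(h)$ satisfies
\[
0<s\le s(f)\quad\text{for every }f\in G.
\]
Fix an $h$-sparse set $S$ with $\mu(S)>0$.

\emph{Claim. For all $g\in G$ and $\delta>0$ there are $g$-sparse sets $S_+,S_-\subseteq S$ with $\mu(S\setminus(S_+\cup S_-))<\delta\mu(S)$.}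

The claim proves the lemma: for a partition $Q$ and $g=g_Q$, the set $S_+\cup S_-$ is a 2-selector of $Q$ by Lemma~\ref{lem:sparse}(a), and its $\nu$-measure exceeds $1-\delta$.

To prove the claim let $f=\max\{g\circ h,\ h\circ g\}$, pointwise. Then $f\in G$ and $f\ge g\circ h\ge h$. As $s(f)\ge s$, there is an $f$-sparse set $Y$ with $\mu(Y)>s-\delta\mu(S)$. Put
\begin{align*}
S_+&=\{x\in S:\ y\le x\le h(y)\text{ for some }y\in Y\},\\
S_-&=\{x\in S:\ x\le y\le h(x)\text{ for some }y\in Y\},
\end{align*}
and $R=S\setminus(S_+\cup S_-)$.

\emph{The set $R$ is small.} A point $x\in S\cap Y$ is in $S_+$, with $y=x$, so $R\cap Y=\emptyset$. The set $Y\cup R$ is $h$-sparse. Indeed, let $a<b$ be in $Y\cup R$. If both are in $Y$, then $b>f(a)\ge h(a)$. If both are in $R$, use that $S$ is $h$-sparse. If $a\in Y$ and $b\in R$, then $b>h(a)$ since $b\notin S_+$. If $a\in R$ and $b\in Y$, then $b>h(a)$ since $a\notin S_-$. Therefore $\mu(Y)+\mu(R)\le s(h)=s$, and $\mu(R)<\delta\mu(S)$.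

\emph{The set $S_+$ is $g$-sparse.} Let $a<b$ be in $S_+$, with $y_a\le a\le h(y_a)$ and $y_b\le b\le h(y_b)$. If $y_b\le y_a$, then $y_b\le a$ and $b\le h(y_b)\le h(a)$, which contradicts the $h$-sparseness of $S$. So $y_a<y_b$, and
\[
b\ge y_b>f(y_a)\ge g(h(y_a))\ge g(a).
\]

\emph{The set $S_-$ is $g$-sparse.} Let $a<b$ be in $S_-$, with $a\le y_a\le h(a)$ and $b\le y_b\le h(b)$. If $y_b\le y_a$, then $b\le y_b\le y_a\le h(a)$, again a contradiction. So $y_a<y_b$, and
\[
h(b)\ge y_b>f(y_a)\ge h(g(y_a))\ge h(g(a)).
\]
Since $h$ is nondecreasing, $b>g(a)$.
\end{proof}

In Example~\ref{ex:three} one has $s(g)\ge1/3$ for all $g\in G$, because the Q-point $U_0$ contains a selector of $P_g$ and hence a $g$-sparse set. For $h(n)=n+2$, an $h$-sparse set meets each triple at most once, so $s(h)=1/3$ is the minimum. The multiples of $3$ may serve as $S$, and then $\nu=U_0$.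

The second reduction separates measures that concentrate mass on an ultrafilter from those that do not. For a measure $\nu$ and an ultrafilter $U$ let
\[
m_\nu(U)=\inf\{\nu(A):A\in U\},
\]
and call $U$ an \emph{atom} of $\nu$ if $m_\nu(U)>0$. An atom consists of $\nu$-positive sets, so it is non-principal.

\begin{lemma}\label{lem:atoms}
\begin{enumerate}
\item[(a)] A measure is diffuse if and only if it has no atoms.
\item[(b)] Every atom of a good measure is a Q-point.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $U$ is an atom of $\nu$, every finite cover of $\omega$ has a member in $U$, which has measure at least $m_\nu(U)$; so $\nu$ is not diffuse. Conversely, suppose that $\omega$ is not a finite union of sets of measure $<\varepsilon$. Then the complements of the sets of measure $<\varepsilon$ have nonempty finite intersections. An ultrafilter $U$ containing them contains no set of measure $<\varepsilon$, so $m_\nu(U)\ge\varepsilon$.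

(b) Let $U$ be an atom of a good measure $\nu$. Given a partition, take a 2-selector $X$ of it with $\nu(X)>1-m_\nu(U)$. Then $\nu(\omega\setminus X)<m_\nu(U)$, so $\omega\setminus X\notin U$ and $X\in U$. One of the two selectors whose union is $X$ belongs to $U$.
\end{proof}

\section{The gluing lemma and the proof of Theorem~\ref{thm:main}}\label{sec:gluing}

Fix a measure $\nu$. The families that the recursion has to protect have the following form.

\begin{definition}
A family $\mathcal A\subseteq\mathcal P(\omega)$ is \emph{$\nu$-admissible} if it is nonempty, closed under finite intersections, consists of $\nu$-positive sets, and $|\mathcal A|<\mathfrak d$.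
\end{definition}

The rings will have the form $D_l\setminus D_m$ for a fixed decreasing sequence $(D_l)$. Each $A\in\mathcal A$ comes with a demand: a ring starting at $l$ serves $A$ if it ends at some $m\ge\varphi_A(l)$. Countably many demands can be met one after another. The next lemma replaces this for fewer than $\mathfrak d$ demands.

\begin{lemma}\label{lem:steps}
If $\Phi\subseteq\omega^\omega$ and $|\Phi|<\mathfrak d$, there are $l_0<l_1<\cdots$ such that for every $\varphi\in\Phi$ there is $i$ with $l_{i+1}\ge\varphi(l_i)$.
\end{lemma}

\begin{proof}
For $\varphi\in\Phi$ define $\theta_\varphi(0)=0$ and $\theta_\varphi(i+1)=\bar\varphi(\theta_\varphi(i))$, with $\bar\varphi\in G$ as in Section~\ref{sec:sparse}. The family $\{\theta_\varphi:\varphi\in\Phi\}$ is not dominating, so some $g\in\omega^\omega$ satisfies $g\not\le^*\theta_\varphi$ for all $\varphi\in\Phi$. Let $l_0=0$ and $l_{i+1}=\max\{g(i+1),\,l_i+1\}$. Suppose that $l_{i+1}<\varphi(l_i)$ for all $i$. Then $l_i\le\theta_\varphi(i)$ by induction: $l_0=\theta_\varphi(0)$, and $l_{i+1}<\varphi(l_i)\le\bar\varphi(l_i)\le\bar\varphi(\theta_\varphi(i))=\theta_\varphi(i+1)$. Hence $g(i)\le\theta_\varphi(i)$ for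 $i\ge1$, contrary to the choice of $g$.
\end{proof}

\begin{remark}
The bound $\mathfrak d$ is sharp here. Let $\Phi$ consist of all finite modifications of the $g_\xi$, so $|\Phi|\le\mathfrak d$ and every function is pointwise below a member of $\Phi$. Given $(l_i)$, take $\psi$ with $\psi(l_i)=l_{i+1}+1$ and $\varphi\in\Phi$ above $\psi$; then $l_{i+1}<\varphi(l_i)$ for all $i$.
\end{remark}

We glue twice, once to obtain 2-selectors and once to split a family, so we isolate what the method requires. Of the sets placed in the rings it requires the following.

\begin{definition}
A sequence $\langle S_m\rangle_{m\in\omega}$ of subsets of $\omega$ is \emph{$\nu$-persistent} if for every $\nu$-positive $B$ we have $\nu(B\cap S_m)>0$ for all but finitely many $m$.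
\end{definition}

If $\nu(S_m)\to1$, the sequence is persistent, since $\nu(B\cap S_m)\ge\nu(B)-\nu(\omega\setminus S_m)$. Of the rings the method requires that they come from a prescribed algebra $\mathcal B$, that is, a nonempty family of subsets of $\omega$ closed under complements and finite unions. We say that $\nu$ is \emph{diffuse on $\mathcal B$} if for every $\varepsilon>0$ the set $\omega$ is a finite union of members of $\mathcal B$ of measure $<\varepsilon$.

\begin{lemma}[gluing]\label{lem:gluing}
Let $\nu$ be diffuse on an algebra $\mathcal B$, let $\mathcal A$ be $\nu$-admissible, and let $\mathcal S$ be a finite set of $\nu$-persistent sequences. Then there are pairwise disjoint sets $E_i\in\mathcal B$ and numbers $m_i\in\omega$, for $i\in\omega$, such that for every $A\in\mathcal A$ and every $\langle S_m\rangle_m\in\mathcal S$ there is $i$ with $\nu(A\cap E_i\cap S_{m_i})>0$.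
\end{lemma}

\begin{proof}
\emph{Step 1: a decreasing sequence that sees all of $\mathcal A$.} We construct $\omega=D_0\supseteq D_1\supseteq\cdots$ in $\mathcal B$ with $\nu(D_l)\le2^{-l}$ and $\nu(A\cap D_l)>0$ for all $A\in\mathcal A$ and all $l$. Given $D_l$, cover $\omega$ by $Y_1,\dots,Y_r\in\mathcal B$ of measure $<2^{-l-1}$. Suppose that for each $j\le r$ there is $A_j\in\mathcal A$ with $\nu(A_j\cap D_l\cap Y_j)=0$. Then $A=A_1\cap\dots\cap A_r$ is in $\mathcal A$ and $\nu(A\cap D_l)\le\sum_j\nu(A_j\cap D_l\cap Y_j)=0$, a contradiction. So for some $j$ the set $D_{l+1}=D_l\cap Y_j$ meets every $A\in\mathcal A$ in positive measure.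

\emph{Step 2: the demands.} Fix $A\in\mathcal A$, a sequence $\bar S=\langle S_m\rangle_m\in\mathcal S$, and $l\in\omega$. Choose $k>l$ with $\nu(D_k)<\nu(A\cap D_l)$. Then $B=A\cap(D_l\setminus D_k)$ is positive. By persistence there is a number $\varphi_{A,\bar S}(l)\ge k$ with $\nu(B\cap S_m)>0$ for all $m\ge\varphi_{A,\bar S}(l)$. For such $m$ we have $D_m\subseteq D_k$, hence $B\subseteq A\cap(D_l\setminus D_m)$ and
\begin{equation}\label{eq:ring}
\nu\bigl(A\cap(D_l\setminus D_m)\cap S_m\bigr)>0\qquad\text{for all }m\ge\varphi_{A,\bar S}(l).
\end{equation}

\emph{Step 3: the rings.} There are fewer than $\mathfrak d$ functions $\varphi_{A,\bar S}$, since $|\mathcal A|<\mathfrak d$ and $\mathcal S$ is finite. Let $(l_i)$ be given by Lemma~\ref{lem:steps}, and put $E_i=D_{l_i}\setminus D_{l_{i+1}}$ and $m_i=l_{i+1}$. The $E_i$ are pairwise disjoint members of $\mathcal B$. Given $A$ and $\bar S$, take $i$ with $l_{i+1}\ge\varphi_{A,\bar S}(l_i)$ and apply \eqref{eq:ring} with $l=l_i$ and $m=l_{i+1}$.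
\end{proof}

Diffuseness and closure under intersections are used only in Step 1, and the size of $\mathcal A$ only in Step 3. Step 1 is the reason for treating atoms separately: if $\nu$ is an ultrafilter, a positive set has measure one and the sets $D_l$ do not exist.

To glue 2-selectors of a partition $P$, the rings must be unions of blocks of $P$. Such unions form an algebra $\mathcal B_P$. Diffuseness of $\nu$ alone does not give diffuseness on $\mathcal B_P$. The measure of Example~\ref{ex:density} is diffuse, since cutting every $P_k$ into $r$ parts of size at most $\lceil|P_k|/r\rceil$ covers $\omega$ by $r$ sets of measure at most $1/r$; but a union of blocks $\bigcup_{k\in C}P_k$ has measure $1$ or $0$ according to whether $C\in E$. Goodness rules this out, because nearly all the mass sits on at most two points per block, and blocks can be sorted by where these points lie.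

\begin{lemma}\label{lem:saturated}
If $\nu$ is good and diffuse, then $\nu$ is diffuse on $\mathcal B_P$ for every partition $P$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. Take a 2-selector $X$ of $P$ with $\nu(\omega\setminus X)<\varepsilon/3$, and cover $\omega$ by $Y_1,\dots,Y_r$ of measure $<\varepsilon/3$. For $i,j\le r$ let $B_{ij}$ be the union of all blocks $J$ of $P$ with $X\cap J\subseteq Y_i\cup Y_j$. Since $|X\cap J|\le2$, every block lies in some $B_{ij}$, so these sets cover $\omega$. Moreover $B_{ij}\subseteq(\omega\setminus X)\cup Y_i\cup Y_j$, so $\nu(B_{ij})<\varepsilon$.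
\end{proof}

\begin{lemma}[one step of the recursion]\label{lem:step}
Let $\nu$ be good and diffuse, let $\mathcal A$ be $\nu$-admissible, and let $P$ be a partition. Then there is a 2-selector $T$ of $P$ with $\nu(T\cap A)>0$ for all $A\in\mathcal A$.
\end{lemma}

\begin{proof}
For each $m$ fix a 2-selector $S_m$ of $P$ with $\nu(S_m)>1-2^{-m}$. The sequence $\langle S_m\rangle_m$ is persistent. By Lemma~\ref{lem:saturated}, Lemma~\ref{lem:gluing} applies to $\mathcal B_P$, $\mathcal A$ and this one sequence; let $E_i$ and $m_i$ be as in that lemma and put $T=\bigcup_i(E_i\cap S_{m_i})$. A block of $P$ that meets $T$ lies in exactly one $E_i$ and is disjoint from the others, so it meets $T$ in a subset of $S_{m_i}$, which has at most two points in it. For $A\in\mathcal A$ there is $i$ with $\nu(T\cap A)\ge\nu(A\cap E_i\cap S_{m_i})>0$.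
\end{proof}

Without goodness the lemma fails already for $\mathcal A=\{\omega\}$, by Example~\ref{ex:density}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\nu$ be the good measure given by Lemma~\ref{lem:good}. A $\nu$-positive set is $\mu$-positive, so it suffices to find a Q-point consisting of $\nu$-positive sets. If $\nu$ is not diffuse, it has an atom by Lemma~\ref{lem:atoms}(a), and this atom is such a Q-point by Lemma~\ref{lem:atoms}(b).

Let $\nu$ be diffuse. By recursion on $\xi<\mathfrak d$ we choose 2-selectors $T_\xi$ of $P_{g_\xi}$ such that every finite intersection of sets $T_\eta$ with $\eta\le\xi$ is $\nu$-positive. At stage $\xi$ let $\mathcal A$ consist of $\omega$ and all finite intersections of sets $T_\eta$ with $\eta<\xi$. Each such intersection is positive by the hypothesis at the largest index occurring in it. The family $\mathcal A$ is closed under finite intersections, and $|\mathcal A|\le|\xi|+\aleph_0<\mathfrak d$ because $\mathfrak d$ is uncountable. So $\mathcal A$ is admissible, and Lemma~\ref{lem:step} yields $T_\xi$. After the recursion, Lemma~\ref{lem:closing} with $A_0=\omega$ gives the Q-point.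
\end{proof}

\section{Splitting admissible families and counting Q-points}\label{sec:count}

To obtain $2^{\mathfrak d}$ Q-points we let the recursion branch at every stage. This needs a set $Z$ such that both $Z$ and its complement meet all members of an admissible family in positive measure. For a single set, diffuseness gives such a $Z$ directly. For a family we glue again, and we need a sequence $\langle O_m\rangle_m$, chosen independently of the family, such that both it and the sequence of complements are persistent. The model is Lebesgue measure on $[0,1]$, with $O_m$ the set of reals whose $m$-th binary digit is $1$: fixing $j$ digits leaves measure $2^{-j}$, so on a set of positive measure only finitely many digits can be almost everywhere constant. A diffuse measure admits approximate halving, which is enough.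

\begin{lemma}\label{lem:digits}
If $\nu$ is diffuse, there are sets $O_m\subseteq\omega$ such that both $\langle O_m\rangle_m$ and $\langle\omega\setminus O_m\rangle_m$ are $\nu$-persistent.
\end{lemma}

\begin{proof}
Every $R\subseteq\omega$ is a disjoint union of two sets of measure at most $\frac23\nu(R)$. If $\nu(R)=0$, take $R$ and $\emptyset$. Otherwise cover $\omega$ by $Y_1,\dots,Y_r$ of measure $<\frac13\nu(R)$, and let $j$ be least such that $R'=R\cap(Y_1\cup\dots\cup Y_j)$ has measure at least $\frac13\nu(R)$. By minimality of $j$, $\nu(R')<\frac13\nu(R)+\nu(Y_j)<\frac23\nu(R)$, and $\nu(R\setminus R')\le\frac23\nu(R)$.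

Iterating, we get sets $R_t$ indexed by finite binary sequences $t$ such that $R_\emptyset=\omega$, each $R_t$ is the disjoint union of $R_{t^\frown0}$ and $R_{t^\frown1}$, and $\nu(R_{t^\frown e})\le\frac23\nu(R_t)$ for $e=0,1$. The sets $R_t$ with $|t|=m$, the \emph{pieces of level $m$}, are pairwise disjoint and cover $\omega$, and a union of pieces of level $m$ is a union of pieces of every higher level. Put $O_m^e=\bigcup_{|t|=m}R_{t^\frown e}$ and $O_m=O_m^1$, so that $\omega\setminus O_m=O_m^0$. If $W$ is a union of pieces of level $m$, then summing $\nu(R_t\cap O_m^e)=\nu(R_{t^\frown e})\le\frac23\nu(R_t)$ over these pieces gives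
\begin{equation}\label{eq:decay}
\nu(W\cap O_m^e)\le\tfrac23\,\nu(W).
\end{equation}

Let $\nu(B)>0$. Call $m$ \emph{bad} if $\nu(B\cap O_m^0)=0$ or $\nu(B\cap O_m^1)=0$; then $\nu(B\setminus O_m^{e})=0$ for some $e$. Let $m_1<\dots<m_j$ be bad, with corresponding $e_1,\dots,e_j$, and let $W_0=\omega$ and $W_i=W_{i-1}\cap O_{m_i}^{e_i}$. The set $W_{i-1}$ is a union of pieces of level $m_i$, because each $O_{m_k}^{e_k}$ with $k<i$ is a union of pieces of level $m_k+1\le m_i$. So \eqref{eq:decay} gives $\nu(W_j)\le(2/3)^j$. As $B\setminus W_j$ is null, $\nu(B)\le(2/3)^j$. This bounds $j$, so only finitely many $m$ are bad.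
\end{proof}

\begin{lemma}[splitting]\label{lem:split}
Let $\nu$ be diffuse and let $\mathcal A$ be $\nu$-admissible. There is $Z\subseteq\omega$ with $\nu(A\cap Z)>0$ and $\nu(A\setminus Z)>0$ for all $A\in\mathcal A$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:gluing} to $\mathcal B=\mathcal P(\omega)$, the family $\mathcal A$, and the two sequences of Lemma~\ref{lem:digits}. Put $Z=\bigcup_i(E_i\cap O_{m_i})$. As the $E_i$ are pairwise disjoint, $E_i\cap Z=E_i\cap O_{m_i}$ and $E_i\setminus Z=E_i\setminus O_{m_i}$. Given $A\in\mathcal A$, there are $i,i'$ with $\nu(A\cap Z)\ge\nu(A\cap E_i\cap O_{m_i})>0$ and $\nu(A\setminus Z)\ge\nu(A\cap E_{i'}\setminus O_{m_{i'}})>0$.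
\end{proof}

Some bound on $|\mathcal A|$ is necessary: if $\mathcal A$ is an ultrafilter extending the filter of sets of measure one, it consists of positive sets, and it contains $Z$ or $\omega\setminus Z$, so no $Z$ splits it.

\begin{proof}[Proof of Theorem~\ref{thm:count}(b)]
The measure $\mu$ is good and diffuse. By recursion on $\xi<\mathfrak d$ we define, for every $\sigma\in2^\xi$, disjoint 2-selectors $T_{\sigma^\frown0}$ and $T_{\sigma^\frown1}$ of $P_{g_\xi}$. For $\sigma\in2^\xi$ let $\mathcal A_\sigma$ be the family of all sets
\[
A_0\cap\bigcap_{\eta\in F}T_{\sigma\upharpoonright(\eta+1)},\qquad F\subseteq\xi\text{ finite}.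
\]
It contains $A_0$, is closed under finite intersections, and has size at most $|\xi|+\aleph_0<\mathfrak d$. The inductive hypothesis is that $\mathcal A_\sigma$ consists of $\mu$-positive sets, so that it is admissible. This holds for $\mathcal A_\emptyset=\{A_0\}$, and it passes to limit stages $\xi$ because every member of $\mathcal A_\sigma$ belongs to $\mathcal A_{\sigma\upharpoonright\zeta}$ for some $\zeta<\xi$.

Given the admissible family $\mathcal A_\sigma$, take $Z$ from Lemma~\ref{lem:split}. The families $\{A\cap Z:A\in\mathcal A_\sigma\}$ and $\{A\setminus Z:A\in\mathcal A_\sigma\}$ are admissible. Lemma~\ref{lem:step} gives 2-selectors $T'$ and $T''$ of $P_{g_\xi}$ with $\mu(A\cap Z\cap T')>0$ and $\mu((A\setminus Z)\cap T'')>0$ for all $A\in\mathcal A_\sigma$. Put $T_{\sigma^\frown0}=T'\cap Z$ and $T_{\sigma^\frown1}=T''\setminus Z$. A member of $\mathcal A_{\sigma^\frown e}$ has the form $A$ or $A\cap T_{\sigma^\frown e}$ with $A\in\mathcal A_\sigma$, so it is positive.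

For $x\in2^{\mathfrak d}$, Lemma~\ref{lem:closing} gives a Q-point $U_x$ of $\mu$-positive sets containing $A_0$ and all $T_{x\upharpoonright(\xi+1)}$, $\xi<\mathfrak d$. If $x\ne y$ and $\xi$ is least with $x(\xi)\ne y(\xi)$, then $T_{x\upharpoonright(\xi+1)}\in U_x$ and $T_{y\upharpoonright(\xi+1)}\in U_y$ are disjoint, so $U_x\ne U_y$.
\end{proof}

For part (a) we subtract the atoms from $\mu$. The atoms are Q-points, and whatever remains is diffuse, so part (b) applies to it.

\begin{proof}[Proof of Theorem~\ref{thm:count}(a)]
Write $m(U)$ for $m_\mu(U)$. Let $A\subseteq\omega$ and let $V_1,\dots,V_r$ be distinct ultrafilters containing $A$. For $j\ne k$ choose $B_{jk}\in V_j$ with $B_{kj}=\omega\setminus B_{jk}$. The sets $A_j=A\cap\bigcap_{k\ne j}B_{jk}\in V_j$ are pairwise disjoint subsets of $A$, so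
\begin{equation}\label{eq:atoms}
\sum_{j\le r}m(V_j)\le\sum_{j\le r}\mu(A_j)\le\mu(A).
\end{equation}
With $A=\omega$ this shows that at most $n$ ultrafilters satisfy $m(U)\ge1/n$. Hence $\mu$ has countably many atoms $U_i$, and the numbers $a_i=m(U_i)>0$ have sum at most $1$. Since $\mu$ is good, each $U_i$ is a Q-point by Lemma~\ref{lem:atoms}(b). Define
\[
\mu_c(A)=\mu(A)-\sum_ia_iU_i(A).
\]
This set function is finitely additive, it is nonnegative by \eqref{eq:atoms}, and $\mu_c\le\mu$; in particular it vanishes on points. Let $c=\mu_c(\omega)$.

If $c=0$, then $\mu_c=0$ by monotonicity, so $\mu=\sum_ia_iU_i$ and $\sum_ia_i=1$. Let $c>0$. Then $\nu=\mu_c/c$ is a measure. It has no atoms. Indeed, if $U$ is not an atom of $\mu$, then $\inf_{A\in U}\mu_c(A)\le m(U)=0$. If $U=U_j$, then $\mu_c(A)\le\mu(A)-a_j$ for $A\in U_j$, and the infimum of the right side over $A\in U_j$ is $0$. So $\nu$ is diffuse by Lemma~\ref{lem:atoms}(a). It is an almost Q-measure: given a partition and $\varepsilon>0$, a selector $S$ with $\mu(S)>1-\varepsilon c$ satisfies $\mu_c(\omega\setminus S)\le\mu(\omega\setminus S)<\varepsilon c$, so $\nu(S)>1-\varepsilon$. Part (b), applied to $\nu$ and $A_0=\omega$,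 gives $2^{\mathfrak d}$ pairwise distinct Q-points. The last sentence of the theorem follows from (a).
\end{proof}

\begin{thebibliography}{1}

\bibitem{BMMS}
Piotr Borodulin-Nadzieja, Arturo Mart\'inez-Celis, Adam Morawski, Jadwiga \'Swierczy\'nska,
\emph{On the Rudin-Blass Ordering of Measures},
arXiv:2504.14678 (2025).

\end{thebibliography}
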